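\title{The discrepancy of $(n_kx)$ and averages over prime dilations}

\begin{abstract}
Let $(n_k)$ be any strictly increasing sequence of positive integers. We prove that for almost every $x$ the bound $|\sum_{k\le N}f(n_kx)|\le C(x)\sqrt N(\log N)^{3/2}$ holds for all $N\ge2$ and all $1$-periodic functions $f$ of mean zero and variation at most $1$. This removes the $\varepsilon$ from a bound of R.~C.~Baker and settles a problem posed by Aistleitner, Berkes and Seip. The proof gives more: $(\log N)^{3/2}$ can be replaced by $(\log N)^{3/2}(\log\log N)^{-1/2}(\log\log\log N)^{1/2+\varepsilon}$. The gain comes from an $L^2$ estimate for the large values of a maximal exponential sum averaged over dilations by primes. It combines a convexity inequality for sums of dilation operators with the weighted Carleson--Hunt inequality of Hunt and Young.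
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $(n_k)_{k\ge1}$ be a strictly increasing sequence of positive integers, and let $\mathcal F$ be the class of functions $f:\mathbb R\to\mathbb R$ with
\begin{equation}\label{eq:class}
f(x+1)=f(x),\qquad \int_0^1f(x)\,dx=0,\qquad \operatorname{Var}_{[0,1]}(f)\le1 .
\end{equation}
We ask how large the sums $\sum_{k\le N}f(n_kx)$ are for a typical $x$, for all $f\in\mathcal F$ at once.

The supremum over $\mathcal F$ measures how evenly the fractional parts $\{n_1x\},\dots,\{n_Nx\}$ are spread over $[0,1)$. Their discrepancy is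
\[
D_N(x)=\sup_{0\le a<b\le1}\Big|\frac1N\#\{k\le N:\{n_kx\}\in[a,b)\}-(b-a)\Big|\le 1 .
\]
Koksma's inequality \cite[Ch.~2]{KN} gives $|\sum_{k\le N}f(n_kx)|\le\operatorname{Var}_{[0,1]}(f)\,ND_N(x)$ for $1$-periodic $f$ of mean zero. Conversely, the function $\frac12(\mathbf 1_{[a,b)}(\{x\})-(b-a))$ belongs to $\mathcal F$. Hence
\begin{equation}\label{eq:equiv}
\tfrac12\,ND_N(x)\le\sup_{f\in\mathcal F}\Big|\sum_{k\le N}f(n_kx)\Big|\le ND_N(x),
\end{equation}
and a bound uniform in $f$ is the same thing as a bound for the discrepancy.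

The natural scale is $\sqrt N$. For $f(x)=\frac14\cos2\pi x\in\mathcal F$ the terms $f(n_kx)$ are orthogonal on $[0,1]$, so the sum has mean square $N/32$ whatever the sequence is. The issue is the price, in powers of $\log N$, of a bound that holds for all large $N$, all $f$ and every sequence. R.~C.~Baker proved that for every $(n_k)$ and every $\varepsilon>0$ one has $D_N(x)\ll N^{-1/2}(\log N)^{3/2+\varepsilon}$ for almost every $x$. By \eqref{eq:equiv}, for almost every $x$ there is $C(x,\varepsilon)$ such that
\begin{equation}\label{eq:baker}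
\Big|\sum_{k\le N}f(n_kx)\Big|\le C(x,\varepsilon)\sqrt N\,(\log N)^{3/2+\varepsilon}\qquad(N\ge2,\ f\in\mathcal F).
\end{equation}
In the other direction, Berkes and Philipp constructed a sequence $(n_k)$ such that, for $f(x)=\{x\}-1/2$ and almost every $x$, one has $|\sum_{k\le N}f(n_kx)|\ge(N\log N)^{1/2}$ for infinitely many $N$. Since half of this function lies in $\mathcal F$, the exponent $3/2+\varepsilon$ in \eqref{eq:baker} cannot be replaced by a number below $1/2$. The problem posed in \cite{ABS} concerns the upper end of this gap: \emph{does \eqref{eq:baker} hold with $\varepsilon=0$ for every strictly increasing sequence $(n_k)$?} The answer is yes, with some room to spare.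

\begin{theorem}\label{thm:main}
Let $\omega:\mathbb N\to(0,\infty)$ be nondecreasing with $\sum_m1/\omega(m)<\infty$, and let $(n_k)$ be a strictly increasing sequence of positive integers. Then for almost every $x$ there is $C(x)$ such that for all $N\ge16$ and all $f\in\mathcal F$
\[
\Big|\sum_{k\le N}f(n_kx)\Big|\le C(x)\sqrt N\;\frac{\log N}{\log\log N}\;\omega(\lceil\log_2N\rceil)^{1/2}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}
Let $(n_k)$ be a strictly increasing sequence of positive integers.
\begin{enumerate}
\item[(i)] For almost every $x$ there is $C(x)$ such that $|\sum_{k\le N}f(n_kx)|\le C(x)\sqrt N(\log N)^{3/2}$ for all $N\ge2$ and all $f\in\mathcal F$.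
\item[(ii)] Let $\varepsilon>0$. For almost every $x$ there is $C(x)$ such that for all $N\ge N_0$ and all $f\in\mathcal F$
\[
\Big|\sum_{k\le N}f(n_kx)\Big|\le C(x)\sqrt N\,(\log N)^{3/2}(\log\log N)^{-1/2}(\log\log\log N)^{1/2+\varepsilon}.
\]
Equivalently, $D_N(x)\ll N^{-1/2}(\log N)^{3/2}(\log\log N)^{-1/2}(\log\log\log N)^{1/2+\varepsilon}$ almost everywhere.
\end{enumerate}
\end{corollary}

\begin{proof}
For $N\ge16$ and $m=\lceil\log_2N\rceil$ we have
\begin{equation}\label{eq:mN}
\log N\le m\le2\log N .
\end{equation}
For (i) take $\omega(m)=m(\log(m+2))^2$. Since $m+2\le3\log N\le(\log N)^3$, we get $\omega(m)^{1/2}\le C(\log N)^{1/2}\log\log N$. For $2\le N<16$ the sum is at most $ND_N(x)\le15$ by \eqref{eq:equiv}, which is absorbed in $C(x)$. For (ii) take $\omega(m)=m\log m\,(\log\log m)^{1+2\varepsilon}$ for $m\ge16$ and $\omega(m)=\omega(16)$ for $m<16$. For large $N$, \eqref{eq:mN} gives $\log m\le2\log\log N$ and $\log\log m\le2\log\log\log N$, and the bound follows. In both cases $\sum1/\omega(m)$ converges by the integral test. The discrepancy form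 is \eqref{eq:equiv}.
\end{proof}

We do not claim that these bounds are sharp. The gap down to the Berkes--Philipp order $(N\log N)^{1/2}$ is not closed here.

Section~\ref{sec:reduction} shows where the exponent $3/2$ comes from and reduces Theorem~\ref{thm:main} to an $L^2$ estimate, Proposition~\ref{prop:key}. Section~\ref{sec:model} proves the estimate in a model case and isolates two obstacles, which Sections~\ref{sec:convex} and~\ref{sec:weights} remove. Section~\ref{sec:proof} puts the pieces together.

\medskip
\noindent\emph{Notation.} We write $e(x)=e^{2\pi ix}$ and $e_d(x)=e(dx)$. All functions of $x$ are $1$-periodic unless stated otherwise; integrals without limits, the norms $\|\cdot\|_q$, the inner product $\langle g_1,g_2\rangle=\int g_1\overline{g_2}$ and the Lebesgue measure $|E|$ refer to $[0,1]$. The letter $p$ denotes a prime, $\log$ is natural, and $C$ denotes absolute constants, which may change from line to line; in particular they do not depend on $(n_k)$.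

\section{Reduction to an $L^2$ estimate}\label{sec:reduction}

\subsection{From the discrepancy to exponential sums}

The Erd\H os--Tur\'an inequality \cite[Ch.~2]{KN} states that for every integer $H\ge1$
\begin{equation}\label{eq:ET}
ND_N(x)\le C\Big(\frac NH+\sum_{h\le H}\frac1h\Big|\sum_{k\le N}e(hn_kx)\Big|\Big).
\end{equation}
We treat all $N$ in a dyadic range at once. For $m\ge2$ put $K=2^m$, $H=\lceil2^{m/2}\rceil$ and
\[
v=K^{-1/2}\sum_{k\le K}e_{n_k},\qquad V=|v|,\qquad V^*=K^{-1/2}\max_{N\le K}\Big|\sum_{k\le N}e_{n_k}\Big|,\qquad Tg(x)=\sum_{h\le H}\frac{g(hx)}h .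
\]
These objects depend on $m$, and we add the subscript $m$ when $m$ varies. Since $2^{m/2}\le H\le2^m$,
\begin{equation}\label{eq:harm}
\tfrac12m\log2\le\sum_{h\le H}\frac1h\le2m .
\end{equation}
If $K/2<N\le K$, then $N/H\le\sqrt K$, the $h$-th exponential sum in \eqref{eq:ET} is at most $\sqrt K\,V^*(hx)$, and $\sqrt K\le\sqrt{2N}$. Therefore
\begin{equation}\label{eq:basic}
ND_N(x)\le C\sqrt N\,\big(1+T_mV_m^*(x)\big),\qquad m=\lceil\log_2N\rceil .
\end{equation}

The maximum over $N$ costs nothing in $L^2$. Let $S_\nu g=\sum_{|d|\le\nu}\langle g,e_d\rangle e_d$ be the symmetric partial sums of the Fourier series of $g$. The Carleson--Hunt theorem, which is the case $w=1$ of \eqref{eq:HY} below, states that $\|\sup_\nu|S_\nu g|\|_2\le C\|g\|_2$. Because the frequencies $n_k$ are positive and increasing, $K^{-1/2}\sum_{k\le N}e_{n_k}=S_{n_N}v$, and because they are distinct, $\|v\|_2=1$. So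
\begin{equation}\label{eq:carleson}
V\le V^*\le\sup_\nu|S_\nu v|,\qquad \|V^*\|_2\le C .
\end{equation}
The order of the $n_k$ enters the paper only through the first part of \eqref{eq:carleson}. Some such hypothesis on the $n_k$ is needed: if $n_k=1$ for all $k$, the sum is $Nf(x)$.

\subsection{The second moment argument and its two losses}

For an integer $h\ge1$ the map $x\mapsto hx$ modulo $1$ preserves Lebesgue measure, so $g(hx)$ has the same integral and the same norms as $g$. The triangle inequality, \eqref{eq:harm} and \eqref{eq:carleson} give $\|TV^*\|_2\le Cm$. By Chebyshev's inequality $|\{T_mV_m^*>m\,\omega(m)^{1/2}\}|\le C/\omega(m)$. This is summable, so by the Borel--Cantelli lemma, \eqref{eq:basic} and \eqref{eq:mN},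
\begin{equation}\label{eq:naive}
ND_N(x)\ll\sqrt N\,\log N\;\omega(\lceil\log_2N\rceil)^{1/2}\qquad\text{for almost every }x .
\end{equation}
Thus $3/2=1+1/2$: the harmonic sum in \eqref{eq:ET} costs $\log N$, and summability over dyadic ranges costs $\omega^{1/2}$. The choice $\omega(m)=m^{1+2\varepsilon}$ yields \eqref{eq:baker}, and $\omega(m)=m(\log(m+2))^{1+2\varepsilon}$ yields $\sqrt N(\log N)^{3/2}(\log\log N)^{1/2+\varepsilon}$. The case $\varepsilon=0$ of \eqref{eq:baker} would need $\omega(m)=O(m)$, for which $\sum1/\omega(m)$ diverges. Theorem~\ref{thm:main} improves \eqref{eq:naive} by the factor $\log\log N$, which is more than the missing amount.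

Why should one expect an improvement? Both losses occur in full only if $TV^*$ is of size $m\,\omega^{1/2}$ on a set of measure about $1/\omega$. At a point $x$ of such a set, the numbers $V^*(hx)$ are of size $\omega^{1/2}$ on average over $h$, with weights $1/h$. Each single event $\{x: V^*(hx)>\omega^{1/2}\}$ has measure at most $C/\omega$, so these events would have to coincide to a large extent for many $h$. If dilations by different large primes act more or less independently, they cannot. This suggests the answer yes, and it suggests separating the large values of $V^*$ from the small ones, which can be bounded pointwise.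

\subsection{The large values}

\begin{proposition}\label{prop:key}
There are absolute constants $C,m_0$ such that for $m\ge m_0$ and $\tau\ge m^{1/4}$ the function $W=V^*\mathbf 1_{\{V^*>\tau\}}$ satisfies
\[
\|TW\|_2\le C\,\frac m{\log m}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Since $\omega$ is nondecreasing, $\frac{m/2}{\omega(m)}\le\sum_{m/2\le i\le m}\frac1{\omega(i)}\to0$. So $\omega(m)\ge m$ for large $m$, and $\tau_m:=\omega(m)^{1/2}/\log m\ge m^{1/2}/\log m\ge m^{1/4}$ for large $m$. This is the only use of monotonicity. Let $W_m$ be the truncation of $V_m^*$ at height $\tau_m$. Proposition~\ref{prop:key} and Chebyshev's inequality give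
\[
|\{T_mW_m>m\tau_m\}|\le\frac{Cm^2}{(\log m)^2\,m^2\tau_m^2}=\frac C{\omega(m)} .
\]
By the Borel--Cantelli lemma, for almost every $x$ there is $m_1(x)$ with $T_mW_m(x)\le m\tau_m$ for $m\ge m_1(x)$. From $V_m^*\le\tau_m+W_m$ and \eqref{eq:harm} we get $T_mV_m^*(x)\le3m\tau_m$ for these $m$. Now \eqref{eq:basic} gives, for $m=\lceil\log_2N\rceil\ge m_1(x)$,
\[
ND_N(x)\le C\sqrt N\,\frac m{\log m}\,\omega(m)^{1/2}\le C\sqrt N\,\frac{\log N}{\log\log N}\,\omega(m)^{1/2},
\]
where the last step is \eqref{eq:mN}. For the finitely many remaining $N\ge16$ use $D_N\le1$ and enlarge $C(x)$. The exceptional set does not involve $f$, and \eqref{eq:equiv} finishes the proof.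
\end{proof}

Two examples show what Proposition~\ref{prop:key} does and does not rest on.

\medskip
\noindent\emph{Powers of two: the truncation cannot be dropped.} Let $n_k=2^k$. By uniqueness of binary expansions, $2^a+2^b=2^c+2^d$ forces $\{a,b\}=\{c,d\}$, so $\int V^4=K^{-2}(2K^2-K)\le2$. H\"older's inequality gives $1=\int V^{2/3}V^{4/3}\le(\int V)^{2/3}(\int V^4)^{1/3}$, that is, $\int V\ge2^{-1/2}$. If $\tau\le1/2$, then $\int W\ge\int V^*-\tau\ge1/5$, and $\|TW\|_2\ge\int TW=\sum_{h\le H}h^{-1}\int W\ge m/15$ by \eqref{eq:harm}. So the conclusion of the proposition is false for $\tau\le1/2$.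

\medskip
\noindent\emph{Consecutive integers: $W$ need not be small in $L^2$.} Let $n_k=k$. For $|x|\le1/(8K)$ each $e(kx)$ with $k\le K$ has real part at least $\cos(\pi/4)$, so
\begin{equation}\label{eq:peak}
V(x)^2\ge K/2\qquad\text{for }|x|\le1/(8K)\qquad(n_k=k).
\end{equation}
Hence for $\tau<\sqrt{K/2}$ the truncations of $V$ and of $V^*$ at height $\tau$ have squared $L^2$ norm at least $\frac K2\cdot\frac1{4K}=\frac18$. The triangle inequality therefore cannot give more than $\|TW\|_2\le Cm$.

\medskip
What the truncation does provide is the pointwise bound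
\begin{equation}\label{eq:trunc}
0\le W\le(V^*)^2/\tau ,
\end{equation}
which makes the mean of $W$ small: $\int W\le C/\tau$. An average of many independent copies of $W$ would be close to this mean. The task is to show that averages of dilates of $W$ behave in this way.

\section{A model case: very large primes}\label{sec:model}

For an integer $h\ge1$ let $U_hg(x)=g(hx)$. The operators $U_h$ are isometries of $L^2[0,1]$, they satisfy $U_aU_b=U_{ab}$ and $U_he_d=e_{hd}$, they fix constants, and they preserve pointwise inequalities. A single dilation does not change any norm, so a gain can come only from sums of dilations. The following lemma is the source of the gain. It uses only that the $n_k$ are distinct and that there are $K$ of them.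

\begin{lemma}\label{lem:spread}
Let $A=\sum_ha_hU_h$ be a finite sum with $a_h\ge0$. Then
\[
\|AV^2\|_2\le\sum_ha_h+K\Big(\sum_ha_h^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Expanding the square, $V^2=K^{-1}\sum_{k,l\le K}e_{n_k-n_l}$. The $K$ diagonal terms give $1$, and since the $n_k$ are distinct the others have nonzero frequency. Thus $V^2=1+\sum_{d\ne0}\varphi(d)e_d$ with $\varphi\ge0$ and $\sum_{d\neq 0}\varphi(d)=(K^2-K)/K\le K$. We have $A1=\sum_ha_h$. For $d\ne0$ the functions $e_{hd}$, $h\ge1$, are orthonormal, so $\|Ae_d\|_2^2=\|\sum_ha_he_{hd}\|_2^2=\sum_ha_h^2$. The triangle inequality gives the claim.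
\end{proof}

We recall two estimates of Mertens: for $z\ge2$,
\begin{equation}\label{eq:mertens}
\prod_{p\le z}\Big(1-\frac1p\Big)^{-1}\le C\log z,\qquad\sum_{z<p\le z^2}\frac1p\le C .
\end{equation}
For $y\ge2$ consider the block operator
\[
B=\sum_{y<p\le y^2}\frac1pU_p,\qquad\lambda=\sum_{y<p\le y^2}\frac1p\le C,
\]
and note that
\begin{equation}\label{eq:psq}
\sum_{p>y}p^{-2}\le\sum_{k>\lfloor y\rfloor}k^{-2}\le\frac1{\lfloor y\rfloor}\le\frac2y .
\end{equation}

Now make two simplifications: replace $V^*$ by $V$, so that $W$ becomes $W_0=V\mathbf 1_{\{V>\tau\}}\le V^2/\tau$, and assume that $y\ge2K^2$. Then $0\le BW_0\le\tau^{-1}BV^2$ pointwise, and Lemma~\ref{lem:spread} with \eqref{eq:psq} gives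
\[
\|BW_0\|_2\le\frac1\tau\Big(\lambda+K\sqrt{2/y}\Big)\le\frac{\lambda+1}\tau .
\]
The triangle inequality gives only $\lambda\|W_0\|_2$, which for $n_k=k$ and $\tau<\sqrt{K/2}$ is at least $\lambda/\sqrt8$. So averaging over a block of very large primes gains the factor $1/\tau$, for every sequence $(n_k)$. The function $V^2$ may be far from its mean $1$ in $L^2$ (for $n_k=k$, \eqref{eq:peak} gives $\|V^2\|_2\ge\sqrt K/4$), but its oscillating part has Fourier coefficients of total mass at most $K$, and $B$ spreads each frequency over so many new frequencies that this part becomes bounded.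

Both simplifications have to be removed.

\medskip
\noindent\emph{The primes in $T$ are too small.} They are at most $H\approx\sqrt K$, far below $2K^2$, and then $BV^2$ can really be large. Let $n_k=k$ and $y^2\le\sqrt K$. For $|x|\le1/(8Ky^2)$, \eqref{eq:peak} applies at every point $px$, so $BV^2(x)\ge\lambda K/2$ and $\|BV^2\|_2^2\ge\lambda^2K/(16y^2)\ge\lambda^2\sqrt K/16$. The remedy is to pass to a power $B^\ell$, which consists of dilations by integers $h>y^\ell$, and to return from $B^\ell$ to $B$ by a convexity inequality.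

\medskip
\noindent\emph{The function $(V^*)^2$ has no usable Fourier expansion.} The index $N$ at which the maximum is attained depends on $x$. The remedy is a weighted form of the Carleson--Hunt theorem, which by duality bounds $\|A(V^*)^2\|_2$ by $\|AV^2\|_2$.

\section{Powers of a sum of dilations}\label{sec:convex}

For a general bounded operator, smallness of $A^\ell g$ says nothing about $Ag$: a nonzero matrix with $A^2=0$ has $A^2g=0$ and $Ag\ne0$ for some $g$. For a normal operator this cannot happen, and a sum of dilations is the restriction of a normal operator.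

\begin{lemma}\label{lem:convex}
Let $A=\sum_ha_hU_h$ be a finite sum with $a_h\ge0$. For $g\in L^2[0,1]$ and every integer $\ell\ge1$,
\[
\|Ag\|_2\le\|g\|_2^{1-1/\ell}\,\|A^\ell g\|_2^{1/\ell}.
\]
\end{lemma}

\begin{proof}
The dilation $U_h$ is not onto, because $e_d$ is in its range only if $h\mid d$. We add the missing frequencies. Let $(\delta_\xi)_{\xi\in\mathbb Q}$ be the standard orthonormal basis of $\ell^2(\mathbb Q)$, and identify $L^2[0,1]$ with the closed span of $(\delta_d)_{d\in\mathbb Z}$ by $e_d\leftrightarrow\delta_d$. For rational $q>0$ define $\widetilde U_q\delta_\xi=\delta_{q\xi}$. This permutes the basis, so $\widetilde U_q$ is unitary with adjoint $\widetilde U_{1/q}$, and all the operators $\widetilde U_q$ commute. For an integer $h$, $\widetilde U_h$ agrees with $U_h$ on $L^2[0,1]$. Hence $\widetilde A=\sum_ha_h\widetilde U_h$ agrees with $A$ on $L^2[0,1]$ and commutes with its adjoint $\widetilde A^*=\sum_ha_h\widetilde U_{1/h}$. For $\psi\in\ell^2(\mathbb Q)$,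
\[
\|\widetilde A^*\psi\|^2=\langle\widetilde A\widetilde A^*\psi,\psi\rangle=\langle\widetilde A^*\widetilde A\psi,\psi\rangle=\|\widetilde A\psi\|^2 .
\]
Put $\alpha_i=\|A^ig\|_2$. For $i\ge1$,
\[
\alpha_i^2=\langle\widetilde A^*A^ig,A^{i-1}g\rangle\le\|\widetilde A^*A^ig\|\,\alpha_{i-1}=\alpha_{i+1}\alpha_{i-1}.
\]
If $\alpha_1=0$ there is nothing to prove. Otherwise $\alpha_0,\alpha_1>0$, all $\alpha_i$ are positive by induction, and the ratios $\alpha_i/\alpha_{i-1}$ are nondecreasing. Their product over $1\le i\le\ell$ gives $\alpha_\ell/\alpha_0\ge(\alpha_1/\alpha_0)^\ell$, which is the claim.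
\end{proof}

The lemma has a price: a gain of $1/\tau$ for $B^\ell$ becomes a gain of $\tau^{-1/\ell}$ for $B$.

\section{From $V^*$ to $V$ by a weighted inequality}\label{sec:weights}

By duality, bounding $\|A(V^*)^2\|_2$ means bounding $\int(V^*)^2g$ for $g=A^*G$ with $G\ge0$. This is a Carleson--Hunt inequality with the weight $g$, which is available only for weights of class $A_2$, and $g$ need not be one. We therefore replace $g$ by a majorant with three properties: it is an $A_2$ weight with an absolute constant, it is comparable to $g$ in $L^2$, and its formation is compatible with $A^*$. A variant of the maximal function has all three.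

For a locally integrable $g\ge0$ on $\mathbb R$, not necessarily periodic, let
\[
\mathcal Mg(x)=\sup_{I\ni x}\frac1{|I|}\int_Ig ,
\]
with the supremum over all bounded open intervals $I\subset\mathbb R$ containing $x$. A weight is a locally integrable function $w$ that is positive almost everywhere. Its $A_1$ constant $[w]_{A_1}$ is the least constant with $\mathcal Mw\le[w]_{A_1}w$ almost everywhere, and its $A_2$ constant is
\[
[w]_{A_2}=\sup_I\Big(\frac1{|I|}\int_Iw\Big)\Big(\frac1{|I|}\int_Iw^{-1}\Big).
\]
We have $[w]_{A_2}\le[w]_{A_1}$: for almost every $x\in I$, $\frac1{|I|}\int_Iw\le[w]_{A_1}w(x)$, so $(\frac1{|I|}\int_Iw)\,w(x)^{-1}\le[w]_{A_1}$, and we average over $x\in I$. We use two published theorems.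

\medskip
\noindent\emph{Hunt--Young \cite{HY}.} For every $a\ge1$ there is $C(a)$ such that for every $1$-periodic weight $w$ with $[w]_{A_2}\le a$,
\begin{equation}\label{eq:HY}
\int\sup_\nu|S_\nu g|^2\,w\le C(a)\int|g|^2w .
\end{equation}

\noindent\emph{Coifman--Rochberg \cite{CR}.} If $0<\theta<1$, $g\ge0$ is not almost everywhere zero and $\mathcal Mg<\infty$ almost everywhere, then $(\mathcal Mg)^\theta$ is a weight whose $A_1$ constant is bounded in terms of $\theta$ only.

\medskip
Fix $r=3/2$ and put $\mathcal M_rg=(\mathcal M(g^r))^{1/r}$. The condition $r>1$ is what the Coifman--Rochberg theorem needs ($\theta=1/r$), and $r<2$ is what boundedness on $L^2$ needs. If $g\ge0$ is bounded and $1$-periodic, so is $\mathcal M_rg$.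

\begin{lemma}\label{lem:maximal}
Let $g\ge0$ be bounded and $1$-periodic, and let $A=\sum_ha_hU_h$ be a finite sum with $a_h\ge0$. Then
\begin{enumerate}
\item[(a)] $\|\mathcal M_rg\|_2\le C\|g\|_2$;
\item[(b)] $A^*g\ge0$ is bounded, and $\mathcal M_r(A^*g)\le A^*(\mathcal M_rg)$;
\item[(c)] $\int(V^*)^2g\le C\int V^2\,\mathcal M_rg$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F=g^r$, $q=2/r=4/3$ and $x\in[0,1]$. An interval $I$ of length at least $1$ is covered by $\lceil|I|\rceil\le2|I|$ periods, so the average of $F$ over $I$ is at most $2\int F\le2\|F\|_q$. A shorter interval containing $x$ lies in $[-1,2]$. Hence $\mathcal MF\le2\|F\|_q+\mathcal M(F\mathbf 1_{[-1,2]})$ on $[0,1]$. The Hardy--Littlewood maximal theorem, which states that $\mathcal M$ is bounded on $L^q(\mathbb R)$ for $q>1$, gives $\|\mathcal MF\|_q\le C\|F\|_q$. Finally $\|\mathcal M_rg\|_2^2=\|\mathcal MF\|_q^q$ and $\|F\|_q^q=\|g\|_2^2$.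

(b) Substituting $t=hx$ and cutting $[0,h]$ into unit intervals,
\[
\int_0^1g_1(hx)g_2(x)\,dx=\frac1h\int_0^hg_1(t)g_2(t/h)\,dt=\int_0^1g_1(t)\,\frac1h\sum_{i=0}^{h-1}g_2\Big(\frac{t+i}h\Big)dt .
\]
So $U_h^*g(x)=\frac1h\sum_{i=0}^{h-1}g(\frac{x+i}h)$, and $A^*g=\sum_h\sum_{i<h}\frac{a_h}h\,g_{h,i}$ with $g_{h,i}(x)=g(\frac{x+i}h)$, which is nonnegative and bounded. The map $x\mapsto\frac{x+i}h$ is a bijection between the intervals containing $x$ and those containing $\frac{x+i}h$, and it preserves averages; hence $\mathcal M_rg_{h,i}(x)=(\mathcal M_rg)(\frac{x+i}h)$. Minkowski's inequality in $L^r(I,dx/|I|)$ shows that $\mathcal M_r$ is sublinear. Therefore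
\[
\mathcal M_r(A^*g)(x)\le\sum_h\frac{a_h}h\sum_{i<h}(\mathcal M_rg)\Big(\frac{x+i}h\Big)=A^*(\mathcal M_rg)(x).
\]

(c) If $g=0$ almost everywhere the left side vanishes. Otherwise $w=\mathcal M_rg$ is a bounded $1$-periodic weight with $[w]_{A_2}\le[w]_{A_1}\le C$ by the Coifman--Rochberg theorem, and $g\le w$ almost everywhere by the Lebesgue differentiation theorem. By \eqref{eq:carleson} and \eqref{eq:HY}, $\int(V^*)^2g\le\int\sup_\nu|S_\nu v|^2w\le C\int V^2w$.
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $A=\sum_ha_hU_h$ be a finite sum with $a_h\ge0$. Then $\|A(V^*)^2\|_2\le C\|AV^2\|_2$.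
\end{lemma}

\begin{proof}
The function $G=A(V^*)^2$ is nonnegative, and it is bounded because $V^*\le\sqrt K$. Parts (c), (b) and (a) of Lemma~\ref{lem:maximal}, in this order, give
\begin{align*}
\|G\|_2^2=\int(V^*)^2A^*G&\le C\int V^2\,\mathcal M_r(A^*G)\le C\int V^2\,A^*(\mathcal M_rG)\\
&=C\int(AV^2)\,\mathcal M_rG\le C\|AV^2\|_2\,\|G\|_2 .
\end{align*}
Divide by $\|G\|_2$ if it is not zero.
\end{proof}

The constant does not depend on $A$. This matters because the lemma will be applied to a power $B^\ell$. Without (b) one would be left with $\|V^2\|_2$, which can be as large as $\sqrt K/4$.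

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proof}

Let $m\ge m_0$, with $m_0\ge3$ fixed below, and $\tau\ge m^{1/4}$. By \eqref{eq:carleson}, $\|W\|_2\le C$.

\subsection{Choice of the blocks}

For a block $(y,y^2]$ we need a power $\ell$ with $y^\ell$ somewhat larger than $K^2$; we take $y^\ell\ge K^3$, so $\ell$ is of order $m/\log y$. The resulting gain $\tau^{-1/\ell}\le m^{-1/(4\ell)}$ is useful only if $\ell$ is at most of order $\log m$, that is, if $\log y$ is at least of order $m/\log m$. Below this threshold we use the trivial bound, and by \eqref{eq:mertens} the integers composed of primes $p\le y$ carry total weight $\sum1/h\le C\log y$. This is the origin of the bound $m/\log m$. Above the threshold the weight $\log y$ doubles from block to block, while the gain improves doubly exponentially. Accordingly, put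
\[
y_j=2^{m2^j/\log m},\qquad B_j=\sum_{y_j<p\le y_{j+1}}\frac1pU_p\qquad(j\ge0).
\]
Then $y_{j+1}=y_j^2$ and $y_0\ge2$. Only indices $j$ with $y_j<H$ will occur, and for these $H\le2^m$ gives $2^j<\log m$.

\begin{lemma}\label{lem:block}
If $y_j<H$, then $\|B_jW\|_2\le C\exp(-2^j/16)$.
\end{lemma}

\begin{proof}
Write $y=y_j$, $B=B_j$, $\lambda=\sum_{y<p\le y^2}1/p$, and let $\ell=\lceil3\cdot2^{-j}\log m\rceil$. Then
\[
y^\ell\ge2^{3m}=K^3,\qquad\ell\le4\cdot2^{-j}\log m ,
\]
the second because $2^{-j}\log m>1$.

\emph{The coefficients of $B^\ell$.} Multiplying out, $B^\ell=\sum_hc_hU_h$ with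
\[
c_h=\frac1h\,\#\{(p_1,\dots,p_\ell):\ p_1\cdots p_\ell=h,\ y<p_i\le y^2\}.
\]
Summing over all tuples gives $\sum_hc_h=\lambda^\ell$ and $\sum_hc_h/h=(\sum_{y<p\le y^2}p^{-2})^\ell$. By unique factorization, two tuples with the same product are permutations of each other, so $c_h\le\ell!/h$. With \eqref{eq:psq} and $\ell!\le\ell^\ell$,
\[
K^2\sum_hc_h^2\le K^2\,\ell!\sum_h\frac{c_h}h\le K^2\Big(\frac{2\ell}y\Big)^\ell\le\frac{(2\ell)^\ell}K\le2^{-m}(8\log m)^{4\log m}.
\]
Since $4\log m\cdot\log(8\log m)=o(m)$, we can fix an absolute $m_0$ such that the right side is at most $1$ for $m\ge m_0$. Lemma~\ref{lem:spread} then gives $\|B^\ell V^2\|_2\le\lambda^\ell+1\le(\lambda+1)^\ell$.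

\emph{The power $B^\ell$ gains $1/\tau$.} By \eqref{eq:trunc}, $0\le B^\ell W\le\tau^{-1}B^\ell(V^*)^2$ pointwise. By Lemma~\ref{lem:transfer},
\[
\|B^\ell W\|_2\le\frac C\tau\,\|B^\ell V^2\|_2\le\frac C\tau\,(\lambda+1)^\ell .
\]

\emph{Back to $B$.} By Lemma~\ref{lem:convex},
\[
\|BW\|_2\le\|W\|_2^{1-1/\ell}\Big(\frac C\tau\Big)^{1/\ell}(\lambda+1)\le C\tau^{-1/\ell},
\]
where we used $\|W\|_2\le C$ and $\lambda\le C$; the latter is the reason for taking blocks of the form $(y,y^2]$. Finally $\tau\ge m^{1/4}$ gives $\tau^{-1/\ell}\le\exp(-\frac{\log m}{4\ell})\le\exp(-2^j/16)$.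
\end{proof}

The hypothesis $\tau\ge m^{1/4}$ is used only in the last line. Under the hypothesis $\tau\ge m^\delta$ with a fixed $\delta>0$, that line gives $\exp(-\delta2^j/4)$, and the rest of the proof goes through with constants depending on $\delta$.

\subsection{Sorting by the largest prime factor}

It remains to make the operators $B_j$ appear in $T$. Call a positive integer $z$-smooth if all its prime factors are at most $z$; the integer $1$ is $z$-smooth. Expanding the Euler product in \eqref{eq:mertens}, the sum of $1/s$ over all $z$-smooth $s$ is at most $C\log z$ for $z\ge2$. We split $TW=\sum_{h\le H}h^{-1}U_hW$ according to the largest prime factor of $h$.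

The terms with $y_0$-smooth $h$ form a function of norm at most
\[
\|W\|_2\sum_{h\ y_0\text{-smooth}}\frac1h\le C\log y_0\le C\,\frac m{\log m}.
\]

For any other $h\le H$, the largest prime factor $p$ lies in $(y_j,y_{j+1}]$ for exactly one $j\ge0$, and $y_j<p\le H$. Write $h=ps$. Then $s\le H$ is $y_{j+1}$-smooth, $h^{-1}U_hW=s^{-1}U_s(p^{-1}U_pW)$, and different $h$ give different pairs $(s,p)$. Since $W\ge0$, we may add the terms of all remaining pairs $(s,p)$ with $s\le H$ a $y_{j+1}$-smooth integer and $y_j<p\le y_{j+1}$. So the terms belonging to the index $j$ are bounded pointwise by $\sum_ss^{-1}U_sB_jW$. As each $U_s$ is an isometry, Lemma~\ref{lem:block} bounds the norm of this function by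
\[
C\log y_{j+1}\,\|B_jW\|_2\le C\,\frac m{\log m}\,2^{j+1}\exp(-2^j/16).
\]
The series $\sum_{j\ge0}2^{j+1}\exp(-2^j/16)$ converges. Adding all contributions gives $\|TW\|_2\le Cm/\log m$. This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:main}. \qed

\begin{thebibliography}{9}

\bibitem{ABS}
Christoph Aistleitner, Istvan Berkes, and Kristian Seip,
\emph{GCD sums from Poisson integrals and systems of dilated functions},
arXiv:1210.0741 (2012).

\bibitem{CR}
Coifman and Rochberg, Proc. AMS 79 (1980).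

\bibitem{HY}
Hunt and Young,
\emph{A weighted norm inequality for Fourier series},
Bull. AMS 80 (1974).

\bibitem{KN}
Kuipers and Niederreiter,
\emph{Uniform Distribution of Sequences}.

\end{thebibliography}
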